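# Successive minimum spanning trees: thresholds that settle at spacing two

## 1. Layered Kruskal forests and their giant components

**Definition (the model).** The vertex set is $[n]=\{1,\dots,n\}$. Each pair $\{u,v\}$ of distinct vertices carries an independent Poisson process of rate $1$ on $[0,\infty)$, and each point $w$ of it is an edge between $u$ and $v$ of weight $w$. So there are infinitely many parallel edges. An edge of weight $w$ *arrives* at time $t=nw$. On this time scale the arrivals on each pair form a Poisson process of rate $1/n$.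

**Definition (the forests).** Start with empty forests $F_1,F_2,\dots$ on $[n]$. Each arriving edge is offered to $F_1$. If it would create a cycle there, it is offered to $F_2$, and so on; it is added to the first forest in which it creates no cycle. The state at time $t$ is $F_1(t),F_2(t),\dots$. Eventually $F_k(t)$ equals $T_k$, the $k$-th successive minimum spanning tree: $T_1$ is the minimum spanning tree, and $T_k$ is the minimum spanning tree after the edges of $T_1,\dots,T_{k-1}$ are deleted.

**Example.** For $n=2$ the $k$-th arrival closes a cycle in $F_1,\dots,F_{k-1}$ and is accepted by $F_k$. So $T_k$ is the $k$-th cheapest edge. For $n=3$, with vertices $a,b,c$ and arrivals $ab,\,ab,\,bc,\,ac,\dots$: the first $ab$ goes to $F_1$; the second closes a cycle in $F_1$ and goes to $F_2$; $bc$ goes to $F_1$, which is now a tree; $ac$ closes a cycle in $F_1$ and goes to $F_2$. After three arrivals the components of $F_2$ are $\{a,b\},\{c\}$ and $F_1$ has the one component $\{a,b,c\}$. In general an edge reaches $F_{j+1}$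 only if its ends are already connected in $F_j$, so **the components of $F_{j+1}(t)$ refine those of $F_j(t)$.**

**Definition (giant and threshold).** Let $C_1(F_k(t))$ be the number of vertices in the largest component of $F_k(t)$. We take the following as given. For each $k\ge1$ there is a deterministic function $\rho_k$ with $C_1(F_k(t))/n\to\rho_k(t)$ in probability, uniformly in $t\ge0$; and there is a finite time $\sigma_k$ with $\rho_k(t)=0$ for $t\le\sigma_k$ and $\rho_k(t)>0$ for $t>\sigma_k$.

**Example.** $F_1(t)$ has the same components as the graph of all edges that have arrived by time $t$. There two vertices are adjacent with probability $1-e^{-t/n}$, independently, so this is essentially the Erdős–Rényi graph. The textbook result is that $\rho_1(t)$ is the largest root $r\in[0,1]$ of $r=1-e^{-tr}$. The function $r\mapsto1-e^{-tr}-r$ is strictly concave for $t>0$, vanishes at $0$ and has slope $t-1$ there. So the largest root is positive exactly when $t>1$, and $\sigma_1=1$. (Section 6 proves this again.)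

"Whp" means with probability tending to $1$ as $n\to\infty$, and $o_p(n)$ denotes a random quantity which divided by $n$ tends to $0$ in probability.

## 2. Distribution functions and the map $\Phi$

Write $x\vee y=\max(x,y)$, $x\wedge y=\min(x,y)$, $x_+=x\vee0$, $H=1_{[0,\infty)}$, $\rho_0=H$, and extend every $\rho_k$ by $0$ to $t<0$. For a function $G$ on $\mathbb R$ and $c\in\mathbb R$ let $\theta_cG=G(\cdot-c)$.

**Definition (the class $\mathcal D$).** $\mathcal D$ is the set of right-continuous probability distribution functions (d.f.s) $F$ on $\mathbb R$ that vanish on $(-\infty,a)$ for some real $a=a(F)$ and satisfy $\int_0^\infty(1-F)<\infty$. We write $\mu=dF$ for the corresponding law.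

**Example.** $H$ (unit mass at $0$) and the d.f. of $\mathrm{Exp}(1)$ are in $\mathcal D$. The d.f. $1-1/t$ on $[1,\infty)$ is not, because $\int_1^\infty dt/t=\infty$. The class is closed under translations and under pointwise $\vee$ and $\wedge$; for the last, $1-F\wedge G\le(1-F)+(1-G)$.

If $Y$ has d.f. $G$ and $E|Y|<\infty$, then $\int(H-G)=E(Y)$, since $E(Y)=\int_0^\infty(1-G)-\int_{-\infty}^0G$. In particular $\int(H-\theta_cG)=c+\int(H-G)$. If $X,X'$ are independent with d.f. $F$, then $F^2$ is the d.f. of $X\vee X'$.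

**Definition (distance and centre).** For $F,G\in\mathcal D$ put $d(F,G)=\int|F^2-G^2|$ and $c_F=\int(H-F^2)$. Both are finite, since $1-F^2\le2(1-F)$. Note that $d$ is a metric on $\mathcal D$: if $d(F,G)=0$ then $F=G$ a.e., hence everywhere by right-continuity. The number $c_F$ is the mean of the law with d.f. $F^2$.

**Example.** $d(H,\theta_cH)=|c|$ and $c_{\theta_cH}=c$. For $F$ the d.f. of $\mathrm{Exp}(1)$, $c_F=\int_0^\infty(2e^{-t}-e^{-2t})dt=\frac32$.

**Definition (kernel, operator, $\Phi$).** Let $F\in\mathcal D$, $\mu=dF$ and $t\in\mathbb R$. Put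
$$\kappa_t(x,y)=(t-x\vee y)_+=\int_{-\infty}^t1\{x\le s\}\,1\{y\le s\}\,ds,\qquad T_tf(x)=\int\kappa_t(x,y)f(y)\,d\mu(y).$$
Then $0\le T_t1\le(t-a)_+$. Let $f^{(0)}=1$ and $f^{(j+1)}=1-\exp(-T_tf^{(j)})$. Since $T_t$ preserves order and $f^{(1)}\le f^{(0)}$, these functions decrease in $j$. By dominated convergence their limit $f_t=f_t^F$ satisfies
$$f=1-\exp(-T_tf).\tag{1}$$
Any solution $f$ of (1) with values in $[0,1]$ satisfies $f\le f^{(j)}$ for all $j$, by induction. So **$f_t$ is the largest solution of (1) with values in $[0,1]$.** Finally $\Phi(F)(t)=\int f_t\,d\mu$.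

To see why this should be relevant, let the type $x_u$ of a vertex $u$ be the time at which $u$ joins the giant component of $F_{k-1}$. Two vertices are joined to each other inside that giant from time $x_u\vee x_v$ on, and from then on arrivals on $uv$ are offered to $F_k$. By time $t$ the expected number of such arrivals is $\kappa_t(x_u,x_v)/n$. Locally this graph looks like a branching process in which a particle of type $x$ has Poisson children of intensity $\kappa_t(x,y)\,d\mu(y)$, and $f_t(x)$ is its survival probability. So we expect $\rho_k=\Phi(\rho_{k-1})$; Section 6 proves it.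

**Example.** For $F=H$ we have $\mu=\delta_0$ and $T_tf(x)=(t-x\vee0)_+f(0)$. So $f_t(0)$ is the largest root of $r=1-e^{-t_+r}$, and $\Phi(H)(t)=f_t(0)$ is the function $\rho_1(t)$ of Section 1. Away from $0$, $f_t(x)=1-\exp(-(t-x\vee 0)_+\,\rho_1(t))$.

**Definition (the shifted map).** $SF=\Phi(F)(\cdot+2)=\theta_{-2}\Phi(F)$. Lemma 5 will show that $\Phi$ maps $\mathcal D$ to $\mathcal D$, so that $\Phi$ and $S$ may be iterated.

## 3. The conjecture $\sigma_k=2k+\sigma_\infty+o(1)$

Layer $k$ of the construction gets its giant component at time $\sigma_k$. Do these thresholds become evenly spaced, with spacing $2$, and do they even stay within $o(1)$ of an exact arithmetic progression? The following conjecture is to be proved or disproved; it comes from Svante Janson and Gregory B. Sorkin, "Successive minimum spanning trees", arXiv:1906.01533 (2019): there is a real constant $\sigma_\infty$ with $\sigma_k=2k+\sigma_\infty+o(1)$ as $k\to\infty$. The conjecture is true.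

**Theorem 1.** There is a real $\sigma_\infty$ with $\sigma_k=2k+\sigma_\infty+o(1)$; in particular $\sigma_k-\sigma_{k-1}\to2$.

**Theorem 2 (stronger form).**

(a) There is a continuous $w\in\mathcal D$ with $\Phi(w)=w(\cdot-2)$, $\int(H-w^2)=0$ and $\{w>0\}=(\sigma_\infty,\infty)$, such that $\sup_t|\rho_k(2k+t)-w(t)|\to0$ and $\int|\rho_k(2k+t)^2-w(t)^2|\,dt\to0$.

(b) If $W\in\mathcal D$ and $\Phi(W)=W(\cdot-c)$, then $c=2$ and $W$ is a translate of $w$.

(c) For every $F\in\mathcal D$, with $c_F=\int(H-F^2)$: $\Phi^k(F)(2k+\cdot)\to w(\cdot-c_F)$ uniformly, and $\inf\{t:\Phi^k(F)(t)>0\}=2k+c_F+\sigma_\infty+o(1)$.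

(d) $-8\le\sigma_\infty<0$. With $\gamma_k=\frac12\int_0^\infty t(\rho_{k-1}^2-\rho_k^2)\,dt$ we have $\gamma_k=2k-1+o(1)$ and $\sum_{k\ge1}(\gamma_k-2k+1)=\frac14\mathrm{Var}(w^2)$, the variance of the law with d.f. $w^2$.

So the profile $\rho_k$ travels to the right with asymptotic speed $2$ per layer, in a fixed limiting shape $w$.

## 4. Where the number 2 comes from

**A count of edges (heuristic, not used later).** Edges arrive at total rate $\binom n2\frac1n\approx\frac n2$. Ignore edges inside small components. Then an edge arriving at time $t$ is offered to $F_k$ if both its ends lie in the giant of $F_{k-1}$, which has probability about $\rho_{k-1}(t)^2$, and it is passed on if both ends lie in the giant of $F_k$, with probability about $\rho_k(t)^2$. So $F_k$ gains edges at rate about $\frac n2(\rho_{k-1}^2-\rho_k^2)$. It ends as a tree with $n-1$ edges. This suggests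
$$\tfrac12\int(\rho_{k-1}^2-\rho_k^2)\,dt=1 .$$

**The case $k=1$ by hand.** Let us check this for $\rho_0=H$. The integral $\int(H-\rho_1^2)$ is the mean of the law with d.f. $\rho_1^2$. On $t>1$ put $r=\rho_1(t)$; then $t=-\log(1-r)/r$, and
$$\int t\,d(\rho_1^2)=\int_0^1\frac{-\log(1-r)}{r}\,2r\,dr=2\int_0^1-\log(1-r)\,dr=2 .$$
More is true. For $t\ge0$ put $e(t)=\rho_1(t)+\frac12t(1-\rho_1(t))^2$. For $t<1$ this is $t/2=\frac12\int_0^t1\,ds$. For $t>1$, differentiating $-\log(1-\rho_1)=t\rho_1$ gives $\rho_1'\,(1-t(1-\rho_1))=\rho_1(1-\rho_1)$, so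
$$e'=\rho_1'\big(1-t(1-\rho_1)\big)+\tfrac12(1-\rho_1)^2=(1-\rho_1)\big(\rho_1+\tfrac12-\tfrac12\rho_1\big)=\tfrac12(1-\rho_1^2).$$
So $e(t)=\frac12\int_0^t(1-\rho_1^2)$: an explicit expression in the solution of (1) integrates the accepted rate exactly. Lemma 8 is this identity for every $F\in\mathcal D$.

## 5. Order, threshold and continuity of $\Phi$

Throughout, $F\in\mathcal D$, $a=a(F)$, $\mu=dF$.

**Elementary properties.** These are used constantly.

- $\kappa_t(x,y)$ is nonincreasing and $1$-Lipschitz in $x$. So $T_tf$ with $0\le f\le1$ is nonincreasing and Lipschitz, and every iterate $f^{(j)}$, and $f_t$, is continuous and nonincreasing in $x$.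
- $f_t(x)=0$ for $x\ge t$, and $f_t$ is constant on $(-\infty,a]$, since $\kappa_t(x,y)=(t-y)_+$ when $x\le a\le y$.
- If $\int f_t\,d\mu=0$, then $f_t\equiv0$ by (1). Otherwise, since $f_t$ lives on $(-\infty,t)$, we have $T_tf_t>0$ on $(-\infty,t)$, hence $f_t>0$ there.
- $f_t\ge f_s$ for $t\ge s$, because $\kappa_t\ge\kappa_s$. Also $\Phi(\theta_cF)=\theta_c\Phi(F)$.
- $\Phi(F)(t)=\int_{x<t}f_t\,d\mu\le F(t-)\le F(t)$; so $\Phi(F)\le F$, and $\Phi(F)(t)=0$ for $t\le a$.

**Lemma 1 (monotonicity).** If $F,G\in\mathcal D$ and $F\le G$ on $(-\infty,t)$, then $f_t^F\le f_t^G$ and $\Phi(F)(t)\le\Phi(G)(t)$. In particular $\Phi(F)(t)$ depends only on $F$ restricted to $(-\infty,t)$.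

*Proof.* Let $h\ge0$ be bounded, continuous, nonincreasing, and $0$ on $[t,\infty)$. Then $-dh$ is a finite atomless measure carried by $(-\infty,t)$, and $h(x)=\int1\{y>x\}\,d(-h)(y)$. By Fubini
$$\int h\,dF=\int F(y-)\,d(-h)(y)=\int F\,d(-h),$$
the last step because $F(y-)\ne F(y)$ only on a countable set. Hence $\int h\,dF\le\int h\,dG$. Now suppose that an iterate $f$ for $F$ is at most the corresponding iterate $f'$ for $G$. For each $x$ the function $h=\kappa_t(x,\cdot)f$ is admissible: it is a product of nonnegative nonincreasing continuous bounded functions and vanishes on $[t,\infty)$. So $\int\kappa_t(x,\cdot)f\,dF\le\int\kappa_t(x,\cdot)f\,dG\le\int\kappa_t(x,\cdot)f'\,dG$, and the next iterates are ordered too. In the limit $f_t^F\le f_t^G$. Taking $h=f_t^F$, $\int f_t^F\,dF\le\int f_t^F\,dG\le\int f_t^G\,dG$. ∎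

**Lemma 2 (strictness).** Let $F\le Z$ in $\mathcal D$ and $F(x_0)<Z(x_0)$. If $t>x_0$ and $\Phi(F)(t)>0$, then $\Phi(F)(t)<\Phi(Z)(t)$.

*Proof.* Let $f=f_t^F\le f'=f_t^Z$ and $x\le x_0$. On $[x_0,t)$ the function $h=\kappa_t(x,\cdot)f$ equals $(t-y)f(y)$, and $f>0$ there and is nonincreasing; so $h$ is strictly decreasing on $[x_0,t)$. By right-continuity $Z-F>0$ on some $[x_0,x_0+\varepsilon)$. As in Lemma 1, $\int h\,dZ-\int h\,dF=\int(Z-F)\,d(-h)>0$. Therefore
$$\int\kappa_t(x,\cdot)f'\,dZ\ge\int\kappa_t(x,\cdot)f\,dZ>\int\kappa_t(x,\cdot)f\,dF ,$$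
that is, $f'(x)>f(x)$ for all $x\le x_0$. Since $Z(x_0)>F(x_0)\ge0$, the law $dZ$ charges $(-\infty,x_0]$, so $\int f'\,dZ>\int f\,dZ\ge\int f\,dF$. ∎

The next lemma locates the point where $\Phi(F)$ becomes positive.

**Lemma 3 (threshold).** Let $\lambda(t)=\lambda_F(t)$ be the norm of $T_t$ on $L^2(\mu)$.

(i) $f_t\not\equiv0\iff\lambda(t)>1$.

(ii) $\lambda$ is continuous, nondecreasing, strictly increasing where positive, and $\lambda(t)\to\infty$ as $t\to\infty$. So there is a unique $\sigma(F)$ with $\lambda(\sigma(F))=1$, and $\Phi(F)(t)>0\iff t>\sigma(F)$.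

(iii) $\lambda(t)\le\int_{-\infty}^tF$, and $\lambda(t)$ is the norm on $L^2((-\infty,t],ds)$ of the integral operator with kernel $F(r\wedge s)$.

*Proof.* The kernel is symmetric and bounded by $(t-a)_+$ $\mu\otimes\mu$-a.e., so $T_t$ is self-adjoint and Hilbert–Schmidt. The integral form of $\kappa_t$ gives $\langle f,T_tf\rangle=\int_{-\infty}^t\big(\int_{x\le s}f\,d\mu\big)^2ds\ge0$. So $T_t$ is compact and positive semidefinite, and $\lambda(t)$, if positive, is an eigenvalue. If $\varphi$ is an eigenfunction, then $\langle|\varphi|,T_t|\varphi|\rangle\ge\langle\varphi,T_t\varphi\rangle=\lambda\|\varphi\|^2$; since $\lambda-T_t\ge0$, equality $\langle|\varphi|,(\lambda-T_t)|\varphi|\rangle=0$ forces $(\lambda-T_t)|\varphi|=0$. So we may take $\varphi\ge0$. Defining it everywhere by $\varphi=\lambda^{-1}T_t\varphi$, it is bounded and vanishes on $[t,\infty)$.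

(i) If $f=f_t\not\equiv0$, then $\int f\,d\mu>0$, so $\mu(-\infty,t)>0$, and $0<f<T_tf$ on $x<t$ because $1-e^{-z}<z$ for $z>0$. Hence $\|f\|^2<\langle f,T_tf\rangle\le\lambda\|f\|^2$ and $\lambda>1$. Conversely let $\lambda>1$. Choose $z_0>0$ with $1-e^{-z}\ge z/\lambda$ on $[0,z_0]$, and $\varepsilon>0$ with $\varepsilon\lambda\varphi\le z_0$ and $\varepsilon\varphi\le1$. Then $1-\exp(-T_t(\varepsilon\varphi))=1-\exp(-\varepsilon\lambda\varphi)\ge\varepsilon\varphi$. By induction all iterates are $\ge\varepsilon\varphi$, so $f_t\ge\varepsilon\varphi\not\equiv0$.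

(ii) $|\kappa_t-\kappa_s|\le|t-s|$ gives $|\lambda(t)-\lambda(s)|\le|t-s|$. Let $s<t$, $\lambda(s)>0$ and $\varphi\ge0$ the normalized eigenfunction for $s$. It vanishes on $[s,\infty)$, and $\kappa_t=\kappa_s+(t-s)$ when $x,y<s$. So $\lambda(t)\ge\langle\varphi,T_t\varphi\rangle=\lambda(s)+(t-s)\big(\int\varphi\,d\mu\big)^2>\lambda(s)$. Choose $b$ with $F(b)>0$ and test with $f=1_{(-\infty,b]}$: for $t\ge b$, $\lambda(t)\ge(t-b)F(b)^2/F(b)=(t-b)F(b)\to\infty$. Also $\lambda(t)=0$ for $t\le a$. The rest follows from (i), as $\Phi(F)(t)>0\iff f_t\not\equiv0$.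

(iii) Cauchy–Schwarz gives $\big(\int_{x\le s}f\,d\mu\big)^2\le F(s)\|f\|^2$, hence $\langle f,T_tf\rangle\le\|f\|^2\int_{-\infty}^tF$. Let $Af(s)=\int_{x\le s}f\,d\mu$, a bounded map $L^2(\mu)\to L^2((-\infty,t])$. Then $T_t=A^*A$, while $A^*g(x)=\int_x^tg(s)\,ds$ for $x\le t$ (and $0$ for $x>t$), so $AA^*$ has kernel $\int1\{x\le r\}1\{x\le s\}\,d\mu(x)=F(r\wedge s)$. Finally $\|A^*A\|=\|AA^*\|$. ∎

**Example.** For $F=H$, $\lambda(t)=t_+$ and $\sigma(H)=1$. For $F=pH+(1-p)\theta_1H$, $0<p<1$, and $t\le1$, only the atom at $0$ matters and $\lambda(t)=pt_+<1$. For $t=1+s$, $s\ge0$, $T_t$ acts on the two values $f(0),f(1)$ as a $2\times2$ matrix with rows $\big((1+s)p,\ s(1-p)\big)$ and $\big(sp,\ s(1-p)\big)$. So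
$$\det(I-T_t)=(1-p-sp)(1-s(1-p))-s^2p(1-p)=(1-p)-s\big((1-p)^2+p\big),$$
which is positive at $s=0$ and first vanishes when the larger eigenvalue reaches $1$. Thus $\sigma(F)=1+\frac{1-p}{1-p+p^2}$. For $p=\frac12$ this is $\frac53$, and the matrix there has eigenvalues $1$ and $\frac16$.

**Lemma 4 (continuity).** $t\mapsto f_t$ is continuous in sup norm. So $\Phi(F)$ is continuous and nondecreasing.

*Proof.* **From the right.** $\lim_{s\downarrow t}f_s\ge f_t$ solves (1) by dominated convergence, so it is $\le f_t$ by maximality; hence it equals $f_t$.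

**From the left.** Here maximality does not help, since the limit could be a smaller solution. The function $f_-=\lim_{s\uparrow t}f_s\le f_t$ solves (1). If $f_-=0$ $\mu$-a.e., then for $s<t$ also $f_s=0$ $\mu$-a.e., so $f_s\equiv0$ and $\lambda(s)\le1$. So $\lambda(t)\le1$, $f_t\equiv0$, and $f_-=f_t$. Otherwise, by (1), $0<f_-\le f_t<1$ on $x<t$. Let $\ell(z)=-\log(1-z)$, so $T_tf=\ell(f)$ for both solutions. By symmetry of $T_t$,
$$0=\int(f_tT_tf_--f_-T_tf_t)\,d\mu=\int_{x<t}f_tf_-\Big(\frac{\ell(f_-)}{f_-}-\frac{\ell(f_t)}{f_t}\Big)d\mu .$$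
Since $\ell(z)/z$ is strictly increasing, the integrand is $\le0$, hence $0$ a.e. So $f_-=f_t$ $\mu$-a.e., and then everywhere by (1).

**Uniformity.** Fix $s_2>\max(t,a)$. For $s\le s_2$ the functions $f_s$ are constant on $(-\infty,a]$ and $0$ on $[s_2,\infty)$. Monotone pointwise convergence of continuous functions to a continuous function is uniform on $[a,s_2]$ by Dini. Finally $|\Phi(F)(t)-\Phi(F)(s)|\le\|f_t-f_s\|_\infty$. ∎

**Lemma 5 (right tail).** Let $X$ have d.f. $F$, let $E\sim\mathrm{Exp}(1)$ be independent of $X$, and suppose $c=\Phi(F)(t_1)>0$. Then $1-\Phi(F)(t)\le P(X\vee t_1+E/c>t)$ for all $t$. Hence $\Phi$ maps $\mathcal D$ to $\mathcal D$.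

*Proof.* For $t<t_1$ the right side is $1$. Let $t\ge t_1$. Since $f_t\ge f_{t_1}$ and $f_{t_1}=0$ on $[t_1,\infty)$,
$$T_tf_t(x)\ge\int(t-x\vee y)_+f_{t_1}(y)\,d\mu(y)\ge c\,(t-x\vee t_1)_+ ,$$
so
$$1-f_t(x)\le e^{-c(t-x\vee t_1)_+}\qquad(t\ge t_1).\tag{2}$$
Integrate over $\mu$; the right side becomes $E\,e^{-c(t-X\vee t_1)_+}=P(X\vee t_1+E/c>t)$. A suitable $t_1$ exists by Lemma 3, and $X\vee t_1+E/c$ has positive part of finite mean, so $\Phi(F)\to1$ and $\int_0^\infty(1-\Phi(F))<\infty$. With Lemma 4 and $\Phi(F)=0$ on $(-\infty,a)$, $\Phi(F)\in\mathcal D$. ∎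

## 6. The recursion $\rho_k=\Phi(\rho_{k-1})$

This section turns the random problem into iteration of $\Phi$. First comes a law of large numbers for graphs with finitely many vertex types.

**Lemma 6 (finite-type graphs).** Let $\mathcal S$ be a finite set, $\kappa:\mathcal S^2\to[0,\infty)$ symmetric and $q$ a probability vector on $\mathcal S$. Suppose each vertex of $[n]$ gets a (possibly random) type such that the proportion of type $i$ tends to $q_i$ in probability for each $i$. Suppose also that, given the types, edges are present independently, with probability $1-e^{-\kappa_{ij}/n}$ between vertices of types $i,j$. Let $N_{\ge K}$ be the number of vertices in components of size $\ge K$. Then $N_{\ge K}/n\to r_K$ in probability, where $r_K$ is the probability that the following branching process has total progeny $\ge K$: the root has type law $q$, and an individual of type $i$ has independent $\mathrm{Poisson}(\kappa_{ij}q_j)$ numbers of children of types $j\in\mathcal S$. Moreover $r_K\downarrow r=\sum_iq_if_i$,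 where $f=\lim_jf^{(j)}$, $f^{(0)}=1$, $f_i^{(j+1)}=1-\exp\big(-\sum_l\kappa_{il}q_lf_l^{(j)}\big)$.

*Proof.* **Step 1: reduce to deterministic types.** Realize the type vectors for all $n$ on one probability space. From any subsequence of $n$ we can extract a further one along which the type proportions converge a.s. If the deterministic case is known, then along it $P(|N_{\ge K}/n-r_K|>\varepsilon\mid\text{types})\to0$ a.s., and dominated convergence removes the conditioning. So assume the types deterministic, with $n_j$ vertices of type $j$ and $n_j/n\to q_j$.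

**Step 2: the mean.** Explore the component of a uniform random vertex $v$, one vertex at a time in order of discovery; exploring a vertex reveals all its edges to vertices not yet found. Stop when at least $K$ vertices are found or the component is exhausted. There are at most $K$ steps. When a vertex of type $i$ is explored, the number of newly found vertices of type $j$ is binomial with parameters $n_j-O(1)$ and $1-e^{-\kappa_{ij}/n}$, since fewer than $K$ vertices have been found, independently over $j$; it converges in law to $\mathrm{Poisson}(\kappa_{ij}q_j)$. So $P(|C(v)|\ge K)\to r_K$, that is, $E(N_{\ge K}/n)\to r_K$.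

**Step 3: the second moment.** Let $W$ be the set of found vertices; $|W|$ is tight. Let $v'$ be a second independent uniform vertex; whp $v'\notin W$. The edges of $G-W$ (with $G$ the whole graph) are independent of the first exploration, and on $|W|\le A$ the type proportions in $G-W$ still tend to $q$, uniformly. So the same exploration from $v'$ in $G-W$, with found set $W'$, shows that the conditional probability that $|C_{G-W}(v')|\ge K$ is $r_K+o_p(1)$, where $o_p(1)\to0$ in probability. Edges between explored vertices of $W$ and the complement of $W$ do not exist, since their other ends would have been put in $W$. The pairs between unexplored vertices of $W$ and $W'$ are unrevealed and have edge probability $O(1/n)$. As $|W||W'|$ is tight, whp there is no edge between $W$ and $W'$. In that case $|C_G(v')|\ge K\iff|C_{G-W}(v')|\ge K$: either $|W'|\ge K$ and both hold, or $W'$ is a whole component of $G-W$ with fewer than $K$ vertices and no edge to $W$, and then $C_G(v')=W'$. Hence $P(|C(v)|\ge K,|C(v')|\ge K)\to r_K^2$,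 that is, $E(N_{\ge K}/n)^2\to r_K^2$, and Chebyshev gives the claim.

**Step 4: identify the limit.** $f_i^{(j)}$ is the probability that the process started from type $i$ is alive in generation $j$: the children of type $l$ that are alive $j$ generations later are Poisson with mean $\kappa_{il}q_lf^{(j)}_l$. So $f_i$ is the survival probability, which is the probability of infinite total progeny, and $r_K$ decreases to $\sum_iq_if_i$. ∎

**Proposition 7.** $\rho_k=\Phi(\rho_{k-1})$ for all $k\ge1$. Consequently $\rho_k=\Phi^k(H)$ and $\sigma_k=\sigma(\rho_{k-1})$.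

*Proof.* Let $F_0(t)$, $t\ge0$, denote a structure with the single component $[n]$. Let $C_1\ge C_2$ be the two largest component sizes ($C_2=0$ if there is only one component). We use induction on $k$ with the following hypothesis for $k-1$: $\rho_{k-1}\in\mathcal D$; $\rho_{k-1}=0$ on $(-\infty,0)$; and for each fixed $t\ge0$, $C_1(F_{k-1}(t))/n\to\rho_{k-1}(t)$ and $C_2(F_{k-1}(t))/n\to0$ in probability. It is trivial for $k-1=0$. For $k-1\ge1$ we have $\rho_{k-1}(0)=0$. We show $\rho_k=\Phi(\rho_{k-1})$ and the hypothesis for $k$.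

**Step 1: splicing, to get fresh randomness for layer $k$.** Let $\tau_{uv}$ be the time at which $u,v$ become connected in $F_{k-1}$ ($\tau_{uv}=0$ if $k=1$). An arrival on $uv$ is offered to $F_k$ iff it comes after $\tau_{uv}$, and then it does not affect $F_1,\dots,F_{k-1}$, because its ends are connected in all of them. Let $P_{uv}$ (on $[0,\infty)$) and $P'_{uv}$ (on $\mathbb R$) be independent Poisson processes of rate $1/n$. Compute $F_1,\dots,F_{k-1}$ and $\tau_{uv}$ from the $P_{uv}$ alone; each $\tau_{uv}$ is a stopping time for the filtration generated by all these processes on $[0,\cdot]$. Let $N_{uv}$ consist of the points of $P_{uv}$ in $[0,\tau_{uv}]$ and those of $P'_{uv}$ in $(\tau_{uv},\infty)$.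

Since $1\{s\le\tau_{uv}\}$ is left-continuous and adapted, it is predictable, so each $N_{uv}([0,s])-s/n$ is a martingale in this filtration. Almost surely no two of the $N$'s jump simultaneously. Watanabe's theorem says that point processes without common jumps that have deterministic compensators $s/n$ in a common filtration are independent Poisson processes of rate $1/n$. So the family $(N_{uv})$ has the law of the arrivals in the model. Running the algorithm on $N$ gives the same $F_1,\dots,F_{k-1}$, since $N$ and $P$ differ on $uv$ only after $\tau_{uv}$, when arrivals on $uv$ do not affect these forests. So we may use $N$ as the arrivals. Then $\mathcal A=\sigma(F_1,\dots,F_{k-1})$ is independent of all $P'$. The graph $G_k(t)$ formed by the points of $P'_{uv}$ in $(\tau_{uv},t]$, over all pairs, is the graph of all edges offered to $F_k$ by time $t$, and Kruskal's rule rejects only edges within a component; so $G_k(t)$ has the same components as $F_k(t)$.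

**Step 2: discretize, to reduce to finitely many types.** Fix $t>0$, an integer $m\ge1$, $\delta=t/m$, $t_i=i\delta$ ($-1\le i\le m$), $p_i=\rho_{k-1}(t_i)$ for $i\ge0$, and $i_0=\min\{0\le i\le m:p_i>0\}$ ($=\infty$ if none). For $i_0\le i\le m$ let $L_i$ be the largest component of $F_{k-1}(t_i)$. Whp $L_{i_0}\subseteq\dots\subseteq L_m$: $L_i$ lies in a component of $F_{k-1}(t_{i+1})$ of size $\ge p_in/2>C_2(F_{k-1}(t_{i+1}))$, which must be $L_{i+1}$. Work on this $\mathcal A$-measurable event. (On its complement, whose probability tends to $0$, give every vertex type $t$ below; limits in probability are not affected.) Let $i(v)=\min\{i:v\in L_i\}$ ($\infty$ if none) and $i(u,v)=i(u)\vee i(v)$. Let $G^-$ and $G^+$ consist of the points of $P'_{uv}$ in $(t_{i(u,v)},t]$ and $(t_{i(u,v)-1},t]$ respectively (none if $i(u,v)=\infty$). Since $u,v\in L_{i(u,v)}$, $\tau_{uv}\le t_{i(u,v)}$; so $G^-\subseteq G_k(t)$.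

**Step 3: show that $G^+$ captures all but $o_p(n)$ of $G_k(t)$.** Consider a point of $G_k(t)$ on $uv$ at time $r\in(t_{j-1},t_j]$, $1\le j\le m$. Then $u,v$ lie in one component of $F_{k-1}(t_j)$. If $j\ge i_0$ and this component is $L_j$, then $i(u,v)\le j$, so $r>t_{j-1}\ge t_{i(u,v)-1}$, and the point is in $G^+$. Otherwise it belongs to the set $B$ of points of the $P'_{uv}$ at times in $(t_{j-1},t_j]$ ($1\le j\le m$) for which $u,v$ lie in the same component $C$ of $F_{k-1}(t_j)$, with $C\ne L_j$ if $j\ge i_0$. Given $\mathcal A$, the expected number of points of $B$ for index $j$ is at most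
$$\frac{\delta}{2n}\sum|C|^2\le\frac\delta2\max|C|$$
over the eligible $C$. This is $o_p(n)$: the maximum is at most $C_2(F_{k-1}(t_j))$ if $j\ge i_0$, and at most $C_1(F_{k-1}(t_j))$ with $p_j=0$ if $j<i_0$. By Markov's inequality given $\mathcal A$, $\#B=o_p(n)$. And $G_k(t)\subseteq G^+\cup B$.

**Step 4: recognize $G^\pm$ as finite-type graphs.** Give $v$ the type $x_v^-=t_{i(v)}$, respectively $x_v^+=t_{i(v)-1}$, and type $t$ if $i(v)=\infty$. Given $\mathcal A$, $G^\pm$ has independent edges with probability $1-\exp(-\kappa_t(x_u^\pm,x_v^\pm)/n)$. The number of $v$ with $i(v)\le i$ is $|L_i|$, and $|L_i|/n\to p_i$, so the type proportions converge in probability. The limiting type d.f.s are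
$$Q^-=p_i,\qquad Q^+=p_{i+1}\qquad\text{on }[t_i,t_{i+1}),$$
for $0\le i\le m-1$, respectively $-1\le i\le m-1$; to the left both are $0$, and both are $1$ on $[t,\infty)$. Vertices of type $t$ are isolated. The recursion in Lemma 6 is the one defining $f_t$; so for $G^+$ the limit $r$ of $r_K$ is $\Phi(Q^+)(t)$.

**Step 5: upper bound.** The two largest components of $F_k(t)$ are contained in at most two components of $G^+\cup B$, and these together contain at most $\#B+2$ components of $G^+$, since each edge of $B$ merges at most two. So for every $K$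
$$C_1(F_k(t))+C_2(F_k(t))\le N_{\ge K}(G^+)+K(\#B+2).$$
By Lemma 6 (first $n\to\infty$, then $K\to\infty$), for each $\varepsilon>0$, whp $C_1(F_k(t))+C_2(F_k(t))\le(\Phi(Q^+)(t)+\varepsilon)n$.

**Step 6: lower bound, by sprinkling the last edges.** Let $0<\eta<\delta$ and $\varepsilon>0$. Let $G'$ consist of the points of $G^-$ at times $\le t-\eta$, and $G''$ of those in $(t-\eta,t]$. All types $<t$ are $\le t-\delta<t-\eta$. Hence $G'$ is the graph of Lemma 6 with kernel $\kappa_{t-\eta}$, and $N_{\ge K}(G')/n\to r_K\ge\Phi(Q^-)(t-\eta)$. Given $\mathcal A$, $G''$ is independent of $G'$, and two vertices of types $<t$ are non-adjacent in $G''$ with probability $e^{-\eta/n}$, independently. For $K\ge2$ all vertices in components of $G'$ of size $\ge K$ ("big components") have type $<t$, and there are at most $n/K$ big components. For a given partition of the big components into two groups, each with at least $\varepsilon n$ vertices, the probability that $G''$ has no edge between the groups is at most $e^{-\eta(\varepsilon n)^2/n}=e^{-\eta\varepsilon^2n}$.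 There are at most $2^{n/K}$ partitions. If $K$ is chosen with $(\log2)/K<\eta\varepsilon^2$, then whp no such partition without crossing edges exists.

Let $s_1\ge s_2\ge\cdots$ be the numbers of vertices of big components in the various components of $G'\cup G''=G^-$, and $M=\sum s_i=N_{\ge K}(G')$. Then whp $s_1\ge M-3\varepsilon n$. This is trivial if $M<3\varepsilon n$. Let $M\ge3\varepsilon n$. If $\varepsilon n\le s_1\le M-\varepsilon n$, the first component against the rest is a forbidden partition. If $s_1<\varepsilon n$, add the $s_i$ one by one until the sum is $\ge\varepsilon n$; it is then $<2\varepsilon n$, and the rest is $\ge\varepsilon n$, so this too is a forbidden partition. Hence whp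
$$C_1(F_k(t))\ge C_1(G^-)\ge s_1\ge(\Phi(Q^-)(t-\eta)-4\varepsilon)n .$$

**Step 7: let the mesh tend to zero.** On $(-\infty,t)$ we have $Q^-\ge\theta_\delta\rho_{k-1}$ and $Q^+\le\theta_{-\delta}\rho_{k-1}$: for $x\in[t_i,t_{i+1})$, $x-\delta<t_i$ and $x+\delta\ge t_{i+1}$. Let $\eta\to0$, using Lemma 4 for $Q^-$. Lemma 1 and translation equivariance give $\Phi(Q^-)(t)\ge\Phi(\rho_{k-1})(t-\delta)$ and $\Phi(Q^+)(t)\le\Phi(\rho_{k-1})(t+\delta)$. Let $\varepsilon\to0$, $\delta\to0$ and use Lemma 4 for $\rho_{k-1}$: $C_1(F_k(t))/n\to\Phi(\rho_{k-1})(t)$ and $C_2(F_k(t))/n\to0$ in probability for each $t>0$. For $t=0$ all components are singletons a.s., and $\Phi(\rho_{k-1})(t)=0$ for $t\le0$. So $\rho_k=\Phi(\rho_{k-1})\in\mathcal D$, and the induction is complete. The formula for $\sigma_k$ is Lemma 3(ii). ∎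

From now on the problem is deterministic. Put $v_k(t)=\rho_k(2k+t)$, the profile seen in a frame of speed $2$. Then $v_k=S^kH$.

## 7. The conservation law

The identity of Section 4 holds for every $F\in\mathcal D$. We cannot differentiate freely in $t$ (already $\rho_1$ has a kink at $t=1$). The device is that $e_F(t)$, below, is the value of a functional $\Lambda_t$ at a *stationary* point $g_t$, so that to first order a change of $t$ acts only through the explicit $t$ in $\Lambda_t$, and the motion of $g_t$ does not contribute.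

**Lemma 8 (conservation law).** With $g_t=1-f_t$ let $e_F(t)=\int f_t\,d\mu+\frac12\iint\kappa_t(x,y)g_t(x)g_t(y)\,d\mu\,d\mu$. Then
$$\Phi(F)(t)\le e_F(t)=\tfrac12\int_{-\infty}^t\big(F^2-\Phi(F)^2\big)ds,\qquad\int_{-\infty}^\infty\big(F^2-\Phi(F)^2\big)ds=2,\tag{3}$$
so $e_F$ is a d.f.

*Proof.* The inequality is clear. For measurable $g:\mathbb R\to(0,1]$ bounded away from $0$ let
$$\Lambda_t(g)=\int(g\log g-g+1+g\,T_t1)\,d\mu-\tfrac12\langle g,T_tg\rangle .$$
By (1), $\log g_t=-T_tf_t=-T_t1+T_tg_t$. Inserting this, $\Lambda_t(g_t)=\int(1-g_t)\,d\mu+\frac12\langle g_t,T_tg_t\rangle=e_F(t)$. Fix $b>a$, let $a\le s<t\le b$ and $\omega=\|f_t-f_s\|_\infty$. We split $e_F(t)-e_F(s)=[\Lambda_t(g_t)-\Lambda_s(g_t)]+[\Lambda_s(g_t)-\Lambda_s(g_s)]$.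

**Step 1: the explicit dependence on $t$ gives the integral.** Since $\kappa_t-\kappa_s=\int_s^t1\{x\le r\}1\{y\le r\}\,dr$, with $G(r)=\int_{x\le r}g_t\,d\mu$,
$$\Lambda_t(g_t)-\Lambda_s(g_t)=\int_s^t\Big[F(r)G(r)-\tfrac12G(r)^2\Big]dr=\int_s^t\Big[\tfrac12F(r)^2-\tfrac12\Big(\int_{x\le r}f_t\,d\mu\Big)^2\Big]dr ,$$
because $F(r)-G(r)=\int_{x\le r}f_t\,d\mu$. For $r\in[s,t]$, $\Phi(F)(r)=\int_{x\le r}f_r\,d\mu$, as $f_r=0$ on $[r,\infty)$. So $|\int_{x\le r}f_t\,d\mu-\Phi(F)(r)|\le\|f_t-f_r\|_\infty\le\omega$, and the above equals $\frac12\int_s^t(F^2-\Phi(F)^2)\,dr+O(\omega(t-s))$.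

**Step 2: the motion of $g_t$ contributes only at second order.** Put $h=g_t-g_s\in[-\omega,0]$. The terms linear in $h$ in $\Lambda_s(g_s+h)-\Lambda_s(g_s)$ are $\int h\,(\log g_s+T_s1-T_sg_s)\,d\mu=0$. Since $g_s,g_t\ge e^{-(b-a)}$ and $\|T_s\|\le b-a$, Taylor's formula bounds the remainder by
$$C\int h^2\,d\mu\le C\omega\int|h|\,d\mu=C\,\omega\,(\Phi(F)(t)-\Phi(F)(s)),\qquad C=\tfrac12(e^{b-a}+b-a).$$

**Step 3: sum over a partition.** Over a partition of $[a,b]$ with mesh tending to $0$, the errors add up to at most $\max\omega\cdot O(b-a+C)$, and $\max\omega\to0$ by Lemma 4 (uniform continuity on $[a,b]$). So $e_F(b)-e_F(a)=\frac12\int_a^b(F^2-\Phi(F)^2)$. Moreover $e_F(t)=0$ for $t\le a$, where $f_t\equiv0$ and $\kappa_t=0$ $\mu\otimes\mu$-a.e.; and $F=0$ on $(-\infty,a)$. This is the formula for $e_F$.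

**Step 4: $e_F(t)\to1$.** The first term of $e_F$ tends to $1$ by Lemma 5. The second is at most $\frac12(t-a)\big(\int_{x<t}g_t\,d\mu\big)^2$. With $t_1,c$ as in (2) and $t\ge 2t_1$, $t>0$, splitting at $x=t/2$,
$$\int_{x<t}g_t\,d\mu\le e^{-ct/2}+1-F(t/2)=o(1/t),$$
because $\frac t4(1-F(t/2))\le\int_{t/4}^{t/2}(1-F)\to0$. So the second term tends to $0$. As $\Phi(F)\le F$, $e_F$ is nondecreasing, hence a d.f. ∎

In terms of $S$: $SF\in\mathcal D$, $S$ is order preserving and commutes with translations, and, since translation by $-2$ lowers $\int(H-\cdot)$ by $2$,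
$$\int\big((SF)^2-F^2\big)=2-2=0,\qquad\text{so } c_{SF}=c_F .\tag{4}$$

## 8. Superadditivity, and the two things it cannot exclude

Order, translation and mean speed already say something.

**Observation 9.** $\sigma_{k+m}\ge\sigma_k+\sigma_m$ and $k\le\sigma_k\le2k$. So $\sigma_k/k$ converges to $\sup_k\sigma_k/k\in[1,2]$.

*Proof.* $\rho_m$ vanishes on $(-\infty,\sigma_m]$, so $\rho_m\le\theta_{\sigma_m}H$. Applying $\Phi^k$, $\rho_{k+m}\le\theta_{\sigma_m}\rho_k$, and the right side vanishes on $(-\infty,\sigma_k+\sigma_m]$. Since $\sigma_1=1$, $\sigma_k\ge k$. By (4), $c_{v_k}=c_H=0$, so the law with d.f. $\rho_k^2$ has mean $2k$; it is carried by $[\sigma_k,\infty)$, so $\sigma_k\le2k$. The limit is Fekete's lemma. ∎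

For instance $2\le\sigma_2\le4$. But this approach stops here. The sequence $2k-\sqrt k$ is superadditive, equals $1$ at $k=1$ and lies in $[k,2k]$, and its distance to $2k$ is unbounded. The sequence $2k-1\{k\text{ odd}\}$ is also superadditive (odd plus odd is even), equals $1$ at $k=1$, lies in $[k,2k]$, and its increments alternate between $3$ and $1$. So two things must be excluded by other means: *spreading*, where the profile $v_k$ keeps its mean but becomes wider and wider, and *oscillation*, where the profile stays bounded but does not settle.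

Oscillation yields to the following remark. A map that preserves order *and* preserves an integral cannot increase $L^1$ distances. By (4), $S$ preserves $\int(H-F^2)$; so the right variable is $F^2$.

**Lemma 10 ($L^1$-contraction).** For $F,G\in\mathcal D$, $d(SF,SG)\le d(F,G)$, with strict inequality if neither $F\le G$ nor $G\le F$; in particular if $F\ne G$ and $\int(F^2-G^2)=0$.

*Proof.* Let $Z=F\vee G\in\mathcal D$. Subtracting (3) for $Z$ and $F$ gives $\int(Z^2-F^2)=\int(\Phi(Z)^2-\Phi(F)^2)$, and likewise for $G$. So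
$$d(F,G)=\int(2Z^2-F^2-G^2)=\int(2\Phi(Z)^2-\Phi(F)^2-\Phi(G)^2)=d(SF,SG)+2\int\big(\Phi(Z)^2-(\Phi(F)\vee\Phi(G))^2\big),$$
where we used $d(SF,SG)=d(\Phi(F),\Phi(G))$. The last integrand is $\ge0$ by Lemma 1. If $Z\ne F$ and $Z\ne G$, then for all large $t$ both $\Phi(F)(t)$ and $\Phi(G)(t)$ are positive, and Lemma 2 makes both strictly less than $\Phi(Z)(t)$; so the integral is $>0$. If $F\le G$ (or $G\le F$) and $\int(F^2-G^2)=0$, then $F=G$ a.e., hence everywhere by right-continuity; this gives the last claim. ∎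

Contraction alone does not exclude spreading: $d(v_k,H)$ could still grow. That is the next task.

## 9. A variance identity and the width of the profiles

Let $u_k=\rho_k^2$ and $e_k=e_{\rho_{k-1}}$, which has density $\frac12(u_{k-1}-u_k)$. Let $X_k,X_k'$ be i.i.d. with d.f. $\rho_k$, $M_k=X_k\vee X_k'$ (d.f. $u_k$), and $\Delta_k=E|X_k-X_k'|$. All these variables are $\ge0$. By Lemma 5, $X_k$ is stochastically at most $X_{k-1}\vee t_1+E/c$ for some $t_1$ and $c>0$; so by induction from $X_0=0$ each has some finite exponential moment.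

**Step 1: two moments of $M_k$.** By (3) and $u_0=H$,
$$EM_k=\int_0^\infty(1-u_k)=\sum_{j\le k}\int(u_{j-1}-u_j)=2k,$$
$$EM_k^2-EM_{k-1}^2=\int2t(u_{k-1}-u_k)\,dt=4\int t\,de_k=4\gamma_k ,$$
where $\gamma_k=\frac12\int_0^\infty t(\rho_{k-1}^2-\rho_k^2)\,dt$ is the mean of the law $e_k$. So with $V_k=\mathrm{Var}\,M_k$ and $V_0=0$,
$$V_k-V_{k-1}=4\gamma_k-4k^2+4(k-1)^2=4\big(\gamma_k-(2k-1)\big).\tag{5}$$

**Step 2: a wide profile pushes the variance down.** By (3), $e_k\ge\rho_k$; so $\gamma_k=\int_0^\infty(1-e_k)\le EX_k$. From $x\vee y=\frac12(x+y)+\frac12|x-y|$ we get $2k=EM_k=EX_k+\frac12\Delta_k$. Thus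
$$\gamma_k\le2k-\tfrac12\Delta_k,\qquad V_k\le V_{k-1}+4-2\Delta_k,\qquad\text{hence (as }V_K\ge0)\quad\sum_{k\le K}\Delta_k\le2K.\tag{6}$$
So the width is bounded on average over $k$. Contraction turns this into a bound for every $k$.

**Lemma 11 (bounded width).** $a_m:=d(v_m,H)\le25$ for all $m\ge0$.

*Proof.* $a_0=0$. As $v_k^2$ is the d.f. of $M_k-2k$, we have $a_k=E|M_k-2k|$, so
$$a_k\le E|M_k-EX_k|+(EM_k-EX_k)\le2E|X_k-EX_k|+\tfrac12\Delta_k\le\tfrac52\Delta_k .$$
Here we used $|x\vee y|\le|x|+|y|$ for the centred variables, and $E|X_k-EX_k|\le E|X_k-X_k'|$ by Jensen. Let $I=\{k\ge1:\Delta_k\le5\}$. By (6) at most $\frac25K$ indices in $[1,K]$ have $\Delta_k>5$; so $|I\cap[1,K]|\ge\frac35K$ for all $K$. Given $m\ge1$ and $K>2m$, the set $(I-m)\cap[1,K]$ has as many elements as $I\cap[m+1,m+K]$, and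
$$|I\cap[1,K]|+|(I-m)\cap[1,K]|\ge\tfrac35K+\tfrac35(K+m)-m=\tfrac65K-\tfrac25m>K .$$
So some $k\in[1,K]$ has both $k\in I$ and $k+m\in I$. By Lemma 10,
$$a_m\le d(S^mH,S^{m+k}H)+d(S^{m+k}H,H)\le d(H,S^kH)+a_{k+m}=a_k+a_{k+m}\le\tfrac{25}2+\tfrac{25}2=25.\ ∎$$

## 10. Exponential right tails and a common left end

Bounded $d$-distance to $H$ is not yet enough for compactness in $d$ or for control of thresholds. This section upgrades it.

**Lemma 12.** There is a finite $b$ such that, for all $k\ge0$ and all $t$,
$$1-v_k(t)\le b\,e^{-t/4},\tag{7}$$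
and, with $L=403$,
$$v_k=0\ \text{ on }(-\infty,-L].\tag{8}$$

*Proof.* **Step 1: right tail, by iterating Lemma 5.** We have $100\,(1-v_k(100)^2)\le\int_0^{100}(1-v_k^2)\le a_k\le25$, so $v_k(100)\ge v_k(100)^2\ge\frac34$ for all $k$. For $k\ge1$ apply Lemma 5 to $F=\rho_{k-1}$, $t_1=2k+100$, $c=\rho_k(t_1)=v_k(100)\ge\frac34$. With $Y_k=X_k-2k$ it says that $Y_k$ is stochastically at most $\max(Y_{k-1}-2,100)+E/c$. Since $Ee^{E/(4c)}=(1-\frac1{4c})^{-1}\le\frac32$,
$$Ee^{Y_k/4}\le\tfrac32\big(e^{-1/2}Ee^{Y_{k-1}/4}+e^{25}\big).$$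
Since $\frac32e^{-1/2}<1$ and $Y_0=0$, $b=\sup_kEe^{Y_k/4}<\infty$. Markov's inequality for $1-v_k(t)=P(Y_k>t)$ gives (7).

**Step 2: left tail, smallness.** Let $s=400$. From $s\,v_k(-s)^2\le\int_{-s}^0v_k^2\le a_k\le25$ we get $v_k\le\frac14$ on $(-\infty,-s]$.

**Step 3: left tail, exponential decay.** By (3), $\rho_k(t)\le e_k(t)\le\frac12\int_{-\infty}^t\rho_{k-1}^2$, that is, $v_k(t)\le\frac12\int_{-\infty}^{t+2}v_{k-1}^2$ for $k\ge1$. We show $v_k(t)\le2e^{t+s}$ for $t\le-s$ by induction on $k$; $k=0$ is trivial. For $t\in[-s-2,-s]$, $2e^{t+s}\ge2e^{-2}>\frac14\ge v_k(t)$. For $t<-s-2$ we have $v_{k-1}\le\frac14$ on $(-\infty,t+2]$, so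
$$v_k(t)\le\tfrac18\int_{-\infty}^{t+2}v_{k-1}\le\tfrac18\cdot2e^{t+2+s}\le2e^{t+s},$$
since $e^2<8$.

**Step 4: left tail, exact vanishing.** Consequently $\int_{-\infty}^{-s-1}v_{k-1}\le2/e<1$ for $k\ge1$. By Lemma 3(iii), $\lambda_{v_{k-1}}(-s-1)<1$, so by Lemma 3(i) $\Phi(v_{k-1})(-s-1)=0$, that is, $v_k(-s-3)=0$. For $k=0$, (8) is trivial. ∎

## 11. Convergence to a travelling wave, and Theorem 1

Two lemmas, each of which will be used twice.

**Lemma 13 (limit points are fixed points).** Let $F,W\in\mathcal D$ and suppose $d(S^{k_i}F,W)\to0$ for some $k_i\to\infty$. Then $SW=W$, and $d(S^kF,W)\to0$ along the full sequence. Moreover $W$ is continuous.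

*Proof.* By Lemma 10 the sequence $d(S^{k+1}F,S^kF)$ is nonincreasing; let $\delta$ be its limit. As $S$ is nonexpansive in $d$, $S^{k_i+1}F\to SW$ and $S^{k_i+2}F\to S^2W$ in $d$. So $d(SW,W)=\lim d(S^{k_i+1}F,S^{k_i}F)=\delta$ and $d(S^2W,SW)=\lim d(S^{k_i+2}F,S^{k_i+1}F)=\delta$. By (4), $\int((SW)^2-W^2)=0$. If $SW\ne W$, Lemma 10 would give $d(S^2W,SW)<d(SW,W)$, a contradiction. So $SW=W$. Then $d(S^kF,W)=d(S\,S^{k-1}F,SW)$ is nonincreasing in $k$ and tends to $0$ along $k_i$, hence tends to $0$. Since $W=\Phi(W)(\cdot+2)$, Lemma 4 gives continuity. ∎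

**Lemma 14 (from $d$ to uniform convergence and thresholds).** Let $G_k,G\in\mathcal D$, $G$ continuous, $d(G_k,G)\to0$. Then $\sup|G_k-G|\to0$. If moreover, for some real $\ell$, all $G_k$ and $G$ vanish on $(-\infty,-\ell)$, then $\sigma(G_k)\to\sigma(G)$.

*Proof.* If $G_k(t)^2\ge G(t)^2+\varepsilon$ for infinitely many $k$, choose $\eta>0$ with $G(t+\eta)^2\le G(t)^2+\varepsilon/2$; then $G_k^2-G^2\ge\varepsilon/2$ on $[t,t+\eta]$ and $d(G_k,G)\ge\eta\varepsilon/2$ for these $k$, a contradiction. The case $G_k(t)^2\le G(t)^2-\varepsilon$ is the same on some $[t-\eta,t]$. So $G_k\to G$ pointwise, and uniformly by Pólya's theorem (pointwise convergence of d.f.s to a continuous d.f. is uniform).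

For the thresholds use the kernels $G_k(r\wedge s)$ and $G(r\wedge s)$ of Lemma 3(iii) on $L^2((-\infty,t])$. Their difference vanishes unless $r,s\ge-\ell$, and is at most $\sup|G_k-G|$. So $|\lambda_{G_k}(t)-\lambda_G(t)|\le(t+\ell)_+\sup|G_k-G|\to0$ for each $t$. If $t<\sigma(G)$, then $\lambda_G(t)<1$ by Lemma 3(ii), so $\lambda_{G_k}(t)<1$ and $\sigma(G_k)>t$ for large $k$. If $t>\sigma(G)$, then $\lambda_{G_k}(t)>1$ and $\sigma(G_k)<t$ for large $k$. ∎

**Proof of Theorem 1.**

**Step 1: a limit point exists.** By Helly's theorem there are $k_i\to\infty$ and a right-continuous nondecreasing $w$ with $v_{k_i}\to w$ off a countable set. By (8), $w=0$ on $(-\infty,-L)$; by (7), $1-w(t)\le be^{-t/4}$. So $w\in\mathcal D$. The functions $|v_{k_i}^2-w^2|$ vanish on $(-\infty,-L)$ and are at most $1$ on $[-L,0]$ and at most $2be^{-t/4}$ on $[0,\infty)$; dominated convergence gives $d(v_{k_i},w)\to0$.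

**Step 2: the whole sequence converges.** As $v_k=S^kH$, Lemma 13 gives $Sw=w$, that is, $\Phi(w)=w(\cdot-2)$; also $d(v_k,w)\to0$, and $w$ is continuous. By Lemma 14, $v_k\to w$ uniformly.

**Step 3: the thresholds converge.** By translation $\sigma_{k+1}-2k=\sigma(\rho_k)-2k=\sigma(v_k)$, and (8) holds for all $v_k$, with $w=0$ on $(-\infty,-L)$. So Lemma 14 gives $\sigma(v_k)\to\sigma(w)$. Replacing $k$ by $k-1$,
$$\sigma_k=2(k-1)+\sigma(v_{k-1})=2k+\sigma_\infty+o(1),\qquad\sigma_\infty:=\sigma(w)-2\in\mathbb R .$$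
This proves Theorem 1. ∎

## 12. Uniqueness of the wave, general starting profiles, and $-8\le\sigma_\infty<0$

**Proof of Theorem 2(a).** Convergence and $\Phi(w)=w(\cdot-2)$ were shown in Section 11. By (4), $\int(H-v_k^2)=c_H=0$ for all $k$, and this passes to the limit because $d(v_k,w)\to0$. Finally $w(t)=\Phi(w)(t+2)>0\iff t+2>\sigma(w)\iff t>\sigma_\infty$. ∎

**Proof of Theorem 2(b).** If $\Phi(W)=\theta_cW$, then (3) gives $2=\int(W^2-(\theta_cW)^2)=c$, so $SW=W$. Choose a translate $w'$ of $w$ with $\int(W^2-w'^2)=0$; also $Sw'=w'$. If $W\ne w'$, Lemma 10 gives $d(W,w')=d(SW,Sw')<d(W,w')$, a contradiction. ∎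

**Proof of Theorem 2(c).** **Step 1: trap $F$ between two translates of the wave.** This replaces the tail bounds of Section 10, which were proved only for $H$. For $b>0$ let $R_b=(F\wedge\theta_{-b}w)\vee\theta_bw\in\mathcal D$. Since $\theta_bw\le\theta_{-b}w$, we have $\theta_bw\le R_b\le\theta_{-b}w$. The function $R_b$ differs from $F$ only where $F>\theta_{-b}w$ (there $R_b=\theta_{-b}w$, and $x\ge a(F)$ since $F(x)>0$), or where $F<\theta_bw$ (there $R_b=\theta_bw$, and $x>b+\sigma_\infty$ since $w(x-b)>0$). So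
$$d(R_b,F)\le2\int_{a(F)}^\infty(1-w(x+b))\,dx+\int_{b+\sigma_\infty}^\infty(1-F^2)\,dx\to0\qquad(b\to\infty).$$

**Step 2: convergence for the trapped profile.** Since $\theta_{\pm b}w$ are fixed by $S$ and $S$ is order preserving, $\theta_bw\le S^kR_b\le\theta_{-b}w$ for all $k$. By Helly and dominated convergence, with the integrable dominating function $(\theta_{-b}w)^2-(\theta_bw)^2$, some subsequence of $S^kR_b$ converges in $d$ to some $W$ with $\theta_bw\le W\le\theta_{-b}w$; so $W\in\mathcal D$. By Lemma 13, $SW=W$ and $S^kR_b\to W$ in $d$. By (b), $W=\theta_cw$ for some $c$. Since $\int(H-(S^kR_b)^2)=c_{R_b}$ for all $k$ by (4), and $\int(H-(\theta_cw)^2)=c$, we have $c=c_{R_b}$.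

**Step 3: remove the truncation.** We have $|c_F-c_{R_b}|\le d(F,R_b)$ and $d(\theta_cw,\theta_{c'}w)=|c-c'|$, since translates of $w$ are ordered. So
$$\limsup_kd(S^kF,\theta_{c_F}w)\le d(F,R_b)+|c_{R_b}-c_F|\le2d(F,R_b)\to0\qquad(b\to\infty).$$
Uniform convergence follows from Lemma 14.

**Step 4: thresholds.** With $a=a(F)$, $F\le\theta_aH$; so $S^kF\le\theta_av_k$ vanishes on $(-\infty,a-L]$, and so does the limit $\theta_{c_F}w$. Lemma 14 gives $\sigma(S^kF)\to\sigma(\theta_{c_F}w)=c_F+\sigma_\infty+2$. Finally $\inf\{t:\Phi^{k+1}(F)(t)>0\}=\sigma(\Phi^k(F))=2k+\sigma(S^kF)=2(k+1)+c_F+\sigma_\infty+o(1)$. ∎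

**Proof of Theorem 2(d).** **Step 1: the $\gamma_k$.** $V_k$ is the second moment of the centred law with d.f. $v_k^2$, and for a d.f. $G$ the second moment is $\int2t(H-G)\,dt$ whenever this converges absolutely (on $t<0$ the integrand is $2|t|G$). By (7), (8) and dominated convergence, $V_k=\int2t(H-v_k^2)\,dt\to\int2t(H-w^2)\,dt=\mathrm{Var}(w^2)$, as the law with d.f. $w^2$ has mean $0$. By (5), $\sum_{k\le K}(\gamma_k-2k+1)=\frac14V_K$. Letting $K\to\infty$ gives the sum, and its terms tend to $0$, so $\gamma_k=2k-1+o(1)$.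

**Step 2: the upper bound.** The law with d.f. $w^2$ has mean $0$ and is carried by $(\sigma_\infty,\infty)$; so $\sigma_\infty<0$.

**Step 3: the limiting width is at most $2$.** From (6), $\Delta_k\le2(2k-\gamma_k)=2-2(\gamma_k-(2k-1))$, so $\limsup\Delta_k\le2$. As $\Delta_k=2\int v_k(1-v_k)\to2\int w(1-w)$ by dominated convergence, we get $\int w(1-w)\le1$.

**Step 4: $w$ is at least $\frac12$ soon after its left end.** By Lemma 3(iii), $1=\lambda_w(\sigma_\infty+2)\le\int_{\sigma_\infty}^{\sigma_\infty+2}w\le2w(\sigma_\infty+2)$. So $w\ge\frac12$ on $[\sigma_\infty+2,\infty)$.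

**Step 5: the lower bound.** Suppose $\sigma_\infty<-2$; otherwise there is nothing to prove. When $w\ge\frac12$ we have $1+w\le3w$, so $1-w^2\le3w(1-w)$; by Step 4 this applies on $[0,\infty)$. As the mean of $w^2$ is $0$,
$$\int_{\sigma_\infty+2}^0w^2\le\int_{-\infty}^0w^2=\int_0^\infty(1-w^2)\le3\int_0^\infty w(1-w).$$
On the other hand $w^2=w-w(1-w)$, so by Step 4
$$\int_{\sigma_\infty+2}^0w^2=\int_{\sigma_\infty+2}^0\big(w-w(1-w)\big)\ge\tfrac12(|\sigma_\infty|-2)-\int_{\sigma_\infty+2}^0w(1-w).$$
Together, with Step 3, $\frac12(|\sigma_\infty|-2)\le3\int w(1-w)\le3$, that is, $\sigma_\infty\ge-8$. ∎
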